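# When is $A\oplus A^T$ a direct sum of truncated Toeplitz operators?

## The theorem on $A\oplus A^T$

Write $\cong$ for unitary equivalence of matrices (or of operators on finite-dimensional Hilbert spaces), $\mathbf M_n(\mathbb C)$ for the $n\times n$ complex matrices and $A^T$ for the transpose. Call $A\in\mathbf M_n(\mathbb C)$ *good* if $A\oplus A^T$ is unitarily equivalent to a direct sum of truncated Toeplitz operators on finite-dimensional model spaces.

**Theorem 1.**

1. If $n\le 2$, every $A\in\mathbf M_n(\mathbb C)$ is good.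
2. If $n=3$, then $A$ is good if and only if $A\cong A^T$. The matrix
$$A=\begin{pmatrix}0&1&0\\0&0&2\\0&0&0\end{pmatrix}$$
satisfies $A\not\cong A^T$, so it is not good.
3. For every $n\ge4$ the following matrix $A_n=X_n+iY_n$ is not good: $X_n=\mathrm{diag}(1,\dots,n)$, and $Y_n$ is Hermitian with zero diagonal, $y_{12}=y_{23}=1$, $y_{31}=i$ (so $y_{13}=-i$), $y_{3\ell}=1$ for $4\le\ell\le n$, and all other entries above the diagonal zero.
4. For $n\ge12$ the set of good $A\in\mathbf M_n(\mathbb C)$ has Lebesgue measure $0$.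

Consequently the statement "every $A\in\mathbf M_n(\mathbb C)$ is good" holds exactly for $n\le2$.

This answers a problem from Stephan Ramon Garcia and William T. Ross, "Recent progress on truncated Toeplitz operators", arXiv:1108.1858 (2011): is $A\oplus A^T$ always unitarily equivalent to a direct sum of truncated Toeplitz operators? The answer is no, and it already fails at $n=3$. We now explain every word of the theorem.

**Model spaces.** Let $\mathbb D$ be the open unit disk, $\mathbb T$ the unit circle with normalized Lebesgue measure $m$, and $H^2\subset L^2=L^2(\mathbb T)$ the Hardy space. For a nonconstant inner function $u$, the model space is $\mathcal K_u=H^2\ominus uH^2$, and $P_u$ is the orthogonal projection of $L^2$ onto it. We only need finite Blaschke products $u$. If $u$ has degree $N$ and zeros $\lambda_1,\dots,\lambda_N$ (with multiplicity), put $q(z)=\prod_j(1-\bar\lambda_jz)$; then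
$$\mathcal K_u=\{p/q:\ p\text{ a polynomial of degree}\le N-1\},\qquad \dim\mathcal K_u=N .$$
Its elements are rational functions without poles on the closed disk, hence bounded. The reproducing kernel is $k_\lambda(z)=\dfrac{1-\overline{u(\lambda)}u(z)}{1-\bar\lambda z}$: for $f\in \mathcal K_u$ and $\lambda\in\mathbb D$ we have $\langle f,k_\lambda\rangle=f(\lambda)$. We also use two textbook facts. A Blaschke product of degree $N$ maps $\mathbb T$ onto $\mathbb T$ as an $N$-fold covering. A rational function with $|u|<1$ on $\mathbb D$ and $|u|=1$ on $\mathbb T$ is a finite Blaschke product.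

**Truncated Toeplitz operators (TTOs).** For $\phi\in L^2$ put $A^u_\phi f=P_u(\phi f)$ for $f\in\mathcal K_u$. Since $f$ is bounded, $\phi f\in L^2$, and $A_\phi^u$ is an operator on a finite-dimensional space, so it is bounded. Note that $\langle A^u_\phi f,g\rangle=\int\phi f\bar g\,dm$ for $f,g\in\mathcal K_u$.

*Example.* For $u=z^N$ the space $\mathcal K_u$ has the orthonormal basis $1,z,\dots,z^{N-1}$, and $\langle A_\phi z^j,z^i\rangle=\hat\phi(i-j)$. So the TTOs on $\mathcal K_{z^N}$ are exactly the $N\times N$ Toeplitz matrices.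

**Direct sums.** A matrix $M\in\mathbf M_m(\mathbb C)$ is unitarily equivalent to a direct sum of TTOs if there are finite Blaschke products $u_1,\dots,u_k$ with $\sum\dim\mathcal K_{u_i}=m$, symbols $\phi_i\in L^2$, and a unitary $U:\mathbb C^m\to\bigoplus\mathcal K_{u_i}$ with $UMU^*=A^{u_1}_{\phi_1}\oplus\cdots\oplus A^{u_k}_{\phi_k}$. The decomposition of $A\oplus A^T$ need not follow the two given blocks, and the $u_i$ may be chosen at will.

**Irreducible.** A matrix $A$ is irreducible if it has no nontrivial reducing subspace. Equivalently, only scalar matrices commute with both $A$ and $A^*$. We always write $A=X+iY$ with $X,Y$ Hermitian, so that commuting with $A$ and $A^*$ means commuting with $X$ and $Y$. Also $[M,N]=MN-NM$ and $\{M,N\}=MN+NM$.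

*The displayed $3\times 3$ matrix.* We have $Ae_1=0$, $Ae_2=e_1$, $Ae_3=2e_2$. Since $A^*A=\mathrm{diag}(0,1,4)$, a matrix commuting with $A$ and $A^*$ is diagonal, and commuting with $A$ then makes it scalar; so $A$ is irreducible. A unit vector in $\ker A^2\ominus\ker A=\mathbb Ce_2$ is mapped by $A$ to a vector of norm $1$. For $A^T$ we have $e_1\mapsto e_2$, $e_2\mapsto2e_3$, $e_3\mapsto0$, so a unit vector in $\ker (A^T)^2\ominus\ker A^T=\mathbb Ce_2$ is mapped to a vector of norm $2$. This number is a unitary invariant, so $A\not\cong A^T$.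

**Symmetry alone gives no obstruction.** We shall see that every TTO has a symmetric matrix in a suitable orthonormal basis. So one might try to show that $A\oplus A^T$ is not unitarily equivalent to a symmetric matrix. That cannot work: with the unitary $U=\frac1{\sqrt2}\begin{pmatrix}I&iI\\I&-iI\end{pmatrix}$,
$$U^*(A\oplus A^T)U=\frac12\begin{pmatrix}A+A^T&i(A-A^T)\\-i(A-A^T)&A+A^T\end{pmatrix},$$
and this is symmetric because $\big(i(A-A^T)\big)^T=-i(A-A^T)$. An obstruction must use what distinguishes TTOs among symmetric matrices. That is the next topic.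

## Symmetric matrices with $(t_i-t_j)S_{ij}=c_ic_j(a_i-a_j)$

For distinct reals $t=(t_1,\dots,t_N)$ and nonzero reals $c=(c_1,\dots,c_N)$ let $\mathcal S(t,c)$ be the space of symmetric $S\in\mathbf M_N(\mathbb C)$ for which there is $a\in\mathbb C^N$ with
$$(t_i-t_j)S_{ij}=c_ic_j(a_i-a_j)\qquad\text{for all }i,j. \tag{1}$$
The $N$ diagonal entries are free. The off-diagonal entries are determined by $a$, and $a$ gives zero off-diagonal part exactly when it is constant. So $\dim\mathcal S(t,c)=2N-1$.

*Example.* For $N=2$, condition (1) is the single equation $(t_1-t_2)S_{12}=c_1c_2(a_1-a_2)$, always solvable: $\mathcal S(t,c)$ is all symmetric matrices. For $N=3$, the three numbers $(t_i-t_j)S_{ij}/(c_ic_j)$ must be differences $a_i-a_j$, which means that their sum around the cycle $12,23,31$ is $0$. Multiplying by $c_1c_2c_3$, the condition is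
$$c_3(t_1-t_2)S_{12}+c_1(t_2-t_3)S_{23}+c_2(t_3-t_1)S_{31}=0. \tag{2}$$

**Lemma 1.** A matrix $M\in\mathbf M_N(\mathbb C)$ is unitarily equivalent to a TTO if and only if $M\cong S$ for some $S\in\mathcal S(t,c)$, for some $t,c$ as above.

*Proof.* **Step 1: a good orthonormal basis.** The aim is a basis of $\mathcal K_u$ in which products $e_j\bar e_i$ become partial fractions in a real variable. Let $u$ be a Blaschke product of degree $N$ and choose $\omega\in\mathbb T\setminus\{u(1)\}$. By the covering property, $u=\omega$ has $N$ distinct solutions $\zeta_1,\dots,\zeta_N\in\mathbb T$, all $\ne1$. Let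
$$k_j(z)=\frac{1-\bar\omega u(z)}{1-\bar\zeta_jz}\in\mathcal K_u .$$
It is the limit of $k_\lambda$ as $\lambda\to\zeta_j$ from inside the disk, so $\langle f,k_j\rangle=f(\zeta_j)$ for $f\in\mathcal K_u$. If $i\ne j$, then $k_j(\zeta_i)=0$, because the numerator vanishes and the denominator does not; hence the $k_j$ are orthogonal. Also $\|k_j\|^2=k_j(\zeta_j)>0$.

Put $\tau=i\frac{1+\zeta}{1-\zeta}$ for $\zeta\in\mathbb T\setminus\{1\}$ and $t_j=i\frac{1+\zeta_j}{1-\zeta_j}$. These are real, and the $t_j$ are distinct. We compute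
$$\tau-t_j=\frac{2i(\zeta-\zeta_j)}{(1-\zeta)(1-\zeta_j)},\qquad\text{so}\qquad \frac1{1-\bar\zeta_j\zeta}=\frac{-2i\zeta_j}{(1-\zeta)(1-\zeta_j)(\tau-t_j)},$$
the second because $1-\bar\zeta_j\zeta=-\bar\zeta_j(\zeta-\zeta_j)$. Multiplying $k_j/\|k_j\|$ by a unimodular constant we get an orthonormal basis
$$e_j=h\,\frac{c_j}{\tau-t_j},\qquad h=\frac{1-\bar\omega u}{1-\zeta},\qquad c_j=\frac2{|1-\zeta_j|\,\|k_j\|}>0. \tag{3}$$

**Step 2: matrices of TTOs lie in $\mathcal S(t,c)$.** For $\phi\in L^2$ let
$$S_{ij}=\langle A_\phi e_j,e_i\rangle=c_ic_j\int\phi\,\frac{|h|^2}{(\tau-t_i)(\tau-t_j)}\,dm .$$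
The function multiplying $\phi$ equals $e_j\bar e_i/(c_ic_j)$, so it is bounded, and $S$ is symmetric. Put $a_1=0$ and, for $i\ne1$,
$$a_i=(t_i-t_1)\int\phi\,\frac{|h|^2}{(\tau-t_i)(\tau-t_1)}dm=\int\phi|h|^2\Big(\frac1{\tau-t_i}-\frac1{\tau-t_1}\Big)dm .$$
Subtracting, for $i\neq j$,
$$a_i-a_j=\int\phi|h|^2\Big(\frac1{\tau-t_i}-\frac1{\tau-t_j}\Big)dm=\frac{(t_i-t_j)S_{ij}}{c_ic_j}.$$
So $S\in\mathcal S(t,c)$, which proves "only if".

**Step 3: every $(t,c)$ occurs.** Let $t,c$ be given. Conjugating by a diagonal matrix with entries $\pm1$ turns $\mathcal S(t,c)$ into $\mathcal S(t,c')$ with $c_j'=|c_j|$, so assume all $c_j>0$. Let $\zeta_j=\frac{t_j-i}{t_j+i}\in\mathbb T\setminus\{1\}$, which is the point corresponding to $t_j$, and put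
$$\sigma_j=\tfrac14c_j^2|1-\zeta_j|^2,\qquad F(z)=\sum_j\sigma_j\frac{\zeta_j+z}{\zeta_j-z},\qquad u=\frac{F-1}{F+1}.$$
On $\mathbb D$, $\mathrm{Re}\,F>0$ (a positive combination of Poisson kernels), so $|u|<1$. On $\mathbb T\setminus\{\zeta_j\}$, $\mathrm{Re}\,F=0$, so $|u|=1$ and $u\ne1$. At $\zeta_j$ the function $F$ has a pole and $u=1$. So $u$ is a finite Blaschke product, and $u=1$ on $\mathbb T$ exactly at $\zeta_1,\dots,\zeta_N$; thus $\deg u=N$ and $u(1)\ne1$. Run Step 1 with $\omega=1$. Since $1-u=\frac2{F+1}$ and $(F+1)(1-\bar\zeta_jz)\to2\sigma_j$ as $z\to\zeta_j$,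
$$\|k_j\|^2=k_j(\zeta_j)=\lim_{z\to\zeta_j}\frac2{(F+1)(1-\bar\zeta_jz)}=\frac1{\sigma_j},$$
so (3) returns $2\sqrt{\sigma_j}/|1-\zeta_j|=c_j$. The construction gives back exactly the given $t,c$.

**Step 4: dimensions match.** For this $u$, the matrices of TTOs in the basis $(e_j)$ form a subspace of $\mathcal S(t,c)$ by Step 2. On $\mathbb T$ the span of all products $f\bar g$ with $f,g\in\mathcal K_u$ is
$$\mathcal W=|q|^{-2}\,\mathrm{span}\{\zeta^k:|k|\le N-1\},$$
of dimension $2N-1$. As $\langle A_\phi f,g\rangle=\int\phi f\bar g\,dm$, the operator $A_\phi$ and the functional $w\mapsto\int\phi w\,dm$ on $\mathcal W$ determine each other. Every linear functional on the finite-dimensional space $\mathcal W\subset L^2$ comes from some $\phi\in L^2$. So the TTOs on $\mathcal K_u$ form a space of dimension $2N-1=\dim\mathcal S(t,c)$, and the subspace is everything. $\square$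

## Sizes $1$ and $2$, and $3\times3$ matrices with $A\cong A^T$

**Proof of Theorem 1(1).** A scalar is a TTO with constant symbol on a one-dimensional model space. Let $M\in\mathbf M_2(\mathbb C)$. Diagonalize its real part by a unitary, then conjugate by a diagonal unitary that makes the off-diagonal entry of the imaginary part real. So $M\cong S$ with $S$ symmetric. By the case $N=2$ of the example above, $S\in\mathcal S((0,1),(1,1))$, and Lemma 1 says that $M$ is unitarily equivalent to a TTO. Applying this to $A$ and to $A^T$ proves Theorem 1(1).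

We record a by-product: *every $M$ of size at most $2$ satisfies $M\cong M^T$.* If $M=VSV^*$ with $S=S^T$, then $M^T=\overline VSV^T\cong S\cong M$. If $A\in\mathbf M_3(\mathbb C)$ is reducible, say $A=U(B\oplus C)U^*$ with blocks of size at most $2$, then $A^T=\overline U(B^T\oplus C^T)U^T$. Hence a reducible $A\in\mathbf M_3(\mathbb C)$ is good and satisfies $A\cong A^T$.

**Lemma 2.** If $A=X+iY\in\mathbf M_3(\mathbb C)$ is irreducible, then $X$ or $Y$ has three distinct eigenvalues.

*Proof.* Otherwise each of $X,Y$ has an eigenvalue of multiplicity at least $2$, so each has the form scalar plus Hermitian of rank at most $1$. A nonzero vector of $\mathbb C^3$ orthogonal to both rank-one ranges is a common eigenvector of $X$ and $Y$, and its span reduces $A$. $\square$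

**Proof of Theorem 1(2), "if".** Let $A\in\mathbf M_3(\mathbb C)$ with $A\cong A^T$. The reducible case is done, so let $A$ be irreducible.

**Step 1: make $A$ symmetric.** Write $A=WA^TW^*$ with $W$ unitary. Transposing, $A^T=\overline WAW^T$, and therefore $A=(W\overline W)A(W\overline W)^*$. The unitary $W\overline W$ commutes with $A$ and, taking adjoints, with $A^*$; so $W\overline W=\kappa I$, that is, $W=\kappa W^T$. Applying this twice, $W=\kappa^2W$ and $\kappa=\pm1$. A skew-symmetric $3\times3$ matrix is singular, so $\kappa=1$ and $W=W^T$. By Takagi's factorization $W=VV^T$ with $V$ unitary. Then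
$$V^*AV=V^*(VV^T)A^T(\overline VV^*)V=V^TA^T\overline V=(V^*AV)^T .$$
So $A\cong S_1+iS_2$ with $S_1,S_2$ real symmetric.

**Step 2: fit it into some $\mathcal S(t,c)$.** By Lemma 2 one of $S_1,S_2$ has simple spectrum. A real orthogonal change of basis makes it diagonal and keeps the other one, call it $H$, real symmetric. The diagonal one satisfies (1) with $a=0$ for every $t,c$. For $H$ take $t=(1,2,3)$; by (2) we need
$$-c_3H_{12}-c_1H_{23}+2c_2H_{31}=0 .$$
At least two of $H_{12},H_{23},H_{31}$ are nonzero: with at most one nonzero, some $e_j$ would be a common eigenvector. A real linear equation in three unknowns with at least two nonzero coefficients has a solution with all $c_j\neq0$. If exactly two coefficients $\rho,\rho'$ are nonzero, give their unknowns the values $\rho',-\rho$ and give the third unknown the value $1$. If all three are nonzero, set one unknown equal to $1$ and choose the second nonzero so that the third, which is then determined, is nonzero; this excludes one further value. With this $c$, both $S_1,S_2\in\mathcal S(t,c)$,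 hence so is $S_1+iS_2$. By Lemma 1, $A$ is unitarily equivalent to a TTO, and so is $A^T\cong A$. $\square$

## One block only, and counting parameters for $n\ge12$

Now look for obstructions. The first step handles the freedom in the number of blocks.

**Lemma 3.** Let $A\in\mathbf M_n(\mathbb C)$ be irreducible with $A\not\cong A^T$, put $T=A\oplus A^T$, and let $E$ be the projection of $\mathbb C^{2n}$ on the first summand.

(a) The matrices commuting with $T$ and $T^*$ are exactly $\lambda E+\mu(I-E)$ with $\lambda,\mu\in\mathbb C$.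

(b) If $A$ is good, then $T\cong S$ for some $S\in\mathcal S(t,c)$ with $N=2n$.

*Proof.* (a) $A^T$ is irreducible too: if a projection $F$ commutes with $A^T$, the projection $F^T$ commutes with $A$. Let $B=(B_{ij})$ be a $2\times2$ block matrix commuting with $T,T^*$. The diagonal blocks commute with $A,A^*$, respectively with $A^T,(A^T)^*$, so they are scalar. The block $B_{12}$ satisfies $AB_{12}=B_{12}A^T$ and $A^*B_{12}=B_{12}(A^T)^*$; so $B_{12}B_{12}^*$ commutes with $A$ and $A^*$ and is scalar. If it is not $0$, then $B_{12}$ is a nonzero multiple of a unitary and $A\cong A^T$, which is excluded. So $B_{12}=0$, and $B_{21}=0$ in the same way (apply this to $B^*$).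

(b) Suppose $T\cong T_1\oplus\cdots\oplus T_k$ with TTOs $T_i$. If $k\ge2$, the projection on the space of $T_1$ corresponds to a nontrivial projection commuting with $T,T^*$, hence to $E$ or $I-E$. So $T_1\cong A$ or $T_1\cong A^T$. By Lemma 1, $T_1\cong S=S^T$ for some $S$. So $A$ or $A^T$ is unitarily equivalent to a symmetric matrix, and therefore to its own transpose; in both cases $A\cong A^T$, a contradiction. So $k=1$, and Lemma 1 gives (b). $\square$

A sensible next move is to count. There are $2n^2$ real parameters in $A$, while all spaces $\mathcal S(t,c)$ together are described by a number of parameters that is linear in $n$.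

**Proof of Theorem 1(4).** We use standard facts on the dimension of semialgebraic sets (Bochnak–Coste–Roy, *Real Algebraic Geometry*, §2.8). Dimension does not increase under semialgebraic maps. For a semialgebraic map $\mathcal E\to\mathcal B$ we have $\dim\mathcal E\le\dim\mathcal B$ plus the maximal fiber dimension. A semialgebraic subset of $\mathbb R^d$ of dimension less than $d$ is Lebesgue null. The sets below are defined by first-order formulas over $\mathbb R$, so they are semialgebraic. We cover the good matrices by three null sets.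

**Step 1: reducible $A$.** Fix $1\le k\le n-1$ and consider pairs $(F,A)$ with $F$ a Hermitian projection of rank $k$ and $FA=AF$. The projections form a set of dimension $n^2-k^2-(n-k)^2$, and for fixed $F$ the matrices $A$ form a space of dimension $2(k^2+(n-k)^2)$. So the reducible matrices have dimension at most
$$\max_{1\le k\le n-1}\big[2(k^2+(n-k)^2)+n^2-k^2-(n-k)^2\big]=\max_{1\le k\le n-1}\big[n^2+k^2+(n-k)^2\big]<2n^2 .$$

**Step 2: $A\cong A^T$.** Let $f(A)=\mathrm{tr}(X^2Y^2XY)-\mathrm{tr}(X^2YXY^2)$. If $A\cong A^T$, then a single unitary carries $(X,Y)$ to $(X^T,Y^T)$, so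
$$\mathrm{tr}(X^2Y^2XY)=\mathrm{tr}\big((X^T)^2(Y^T)^2X^TY^T\big)=\mathrm{tr}(YXY^2X^2)=\mathrm{tr}(X^2YXY^2),$$
and $f(A)=0$. It remains to see that the polynomial $f$ is not identically zero. Take $X=\mathrm{diag}(x_i)$ and $Y$ with zero diagonal, supported on the indices $1,2,3$, and let $\rho=y_{12}y_{23}y_{31}$. Since $Y_{ij}(Y^2)_{ji}$ is the conjugate of $(Y^2)_{ij}Y_{ji}$,
$$f=\sum_{i,j}x_i^2x_j\,2i\,\mathrm{Im}\big((Y^2)_{ij}Y_{ji}\big).$$
For $(i,j)=(1,2),(2,3),(3,1)$ the product $(Y^2)_{ij}Y_{ji}$ is $\bar\rho$; for $(2,1),(3,2),(1,3)$ it is $\rho$; otherwise it is $0$. For instance $(Y^2)_{12}Y_{21}=y_{13}y_{32}y_{21}=\bar\rho$. So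
$$f=-2i\,\mathrm{Im}(\rho)\,\big(x_1^2x_2-x_2^2x_1+x_2^2x_3-x_3^2x_2+x_3^2x_1-x_1^2x_3\big),$$
and the last factor is $-(x_1-x_2)(x_2-x_3)(x_3-x_1)$. This is nonzero for distinct $x_1,x_2,x_3$ and $\rho=i$. The zero set of a nonzero polynomial is null.

**Step 3: the remaining good $A$.** These are irreducible with $A\not\cong A^T$, so by Lemma 3(b) $A\oplus A^T\cong S$ for some $S$ in $\mathcal S:=\bigcup_{t,c}\mathcal S(t,c)$, $N=2n$. The set $\mathcal S$ is the image of a subset of $\mathbb R^{6N}$: the parameters are $t,c\in\mathbb R^N$, the vector $a\in\mathbb C^N$ and the diagonal in $\mathbb C^N$. So $\dim\mathcal S\le12n$. Consider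
$$\mathcal E=\{(S,A):S\in\mathcal S,\ A\oplus A^T\cong S,\ A\text{ irreducible},\ A\not\cong A^T\}.$$
If $(S,A)$ and $(S,B)$ lie in $\mathcal E$, a unitary carries $A\oplus A^T$ to $B\oplus B^T$. By Lemma 3(a) it carries the projection $E$ to $E$ or to $I-E$; so $B\cong A$ or $B\cong A^T$. Hence a fiber over $S$ is contained in at most two unitary orbits. An orbit is an image of $SU(n)$, since scalars act trivially, and has dimension at most $n^2-1$. So these $A$ form a set of dimension at most $12n+n^2-1$. This is less than $2n^2$ because $n^2-12n+1>0$ for $n\ge12$. The set is null. $\square$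

**Where the count stops.** For $n\le11$ we have $12n+n^2-1\ge2n^2$, and the argument says nothing. For $n=3$ it bounds the dimension by $44$ inside a space of dimension $18$. Moreover it never shows that a *given* matrix is not good. For $n=3$ we must look inside the equations.

## From $\mathbb C^{2n}$ to a real-linear map on $\mathbb C^n$

Condition (1) says that $[\mathrm{diag}(t),S]$ is $bc^T-cb^T$ with $b_i=c_ia_i$: a commutator of rank at most two. In $S$-coordinates two further things are visible, namely coordinate conjugation and the real diagonal matrix $\mathrm{diag}(t)$. In $A\oplus A^T$-coordinates there is also an obvious conjugation, $(x,y)\mapsto(\bar y,\bar x)$. The idea is that Schur's lemma forces the two conjugations to agree up to a constant. The fixed vectors of $(x,y)\mapsto(\bar y,\bar x)$ are the pairs $(x,\bar x)$, so everything can be read off from $x\in\mathbb C^n$. The price is that $\mathrm{diag}(t)$ becomes a map on $\mathbb C^n$ that is only real-linear, while $X$ and $Y$ still act complex-linearly. We will play this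 difference off against the commutator equation.

**Real-linear maps.** On $\mathbb C^n\cong\mathbb R^{2n}$ use the real inner product $\mathrm{Re}(y^*x)$. Every real-linear map is $\mathcal Lx=Px+Q\bar x$ with complex matrices $P,Q$. Since $y^*Q\bar x=x^*Q^T\bar y$, it is symmetric for this inner product exactly when $P=P^*$ and $Q=Q^T$. We write $P=P(\mathcal L)$ for the complex-linear part. For $p,v\in\mathbb C^n$ put
$$(p\odot v)x=2\,\mathrm{Re}(v^*x)\,p=pv^*x+pv^T\bar x .$$
The adjoint of $p\odot v$ is $v\odot p$. For $v\odot v$ we have $P=vv^*$, $Q=vv^T$.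

*Example.* For $n=1$, $p=1$, $v=i$: $(p\odot v)x=2\,\mathrm{Re}(-ix)=2\,\mathrm{Im}\,x$.

**Definition.** An *admissible pair* for $A=X+iY\in\mathbf M_n(\mathbb C)$ is a pair $(\mathcal L,v)$ where $\mathcal L$ is a symmetric real-linear map on $\mathbb C^n$, $v\in\mathbb C^n$ is cyclic, i.e. $\mathrm{span}_{\mathbb R}\{\mathcal L^kv:k\ge0\}=\mathbb C^n$, and for each $H\in\{X,Y\}$ there is $p_H\in\mathbb C^n$ with
$$[\mathcal L,H]=p_H\odot v-v\odot p_H. \tag{4}$$

*Example.* For $n=1$, $X$ and $Y$ are real numbers, and (4) holds with $p_H=0$. Take $\mathcal Lx=\bar x$. Then $v=1+i$ is cyclic, as $\mathcal Lv=1-i$. But $v=1$ is not cyclic, as $\mathcal L1=1$.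

We shall use cyclicity in this form: **if $v$ is cyclic, no eigenvector of $\mathcal L$ is orthogonal to $v$; hence all eigenspaces of $\mathcal L$ have real dimension $1$.** Indeed, if $\mathcal Lw=\lambda w$ and $w\perp v$, then $w\perp\mathcal L^kv$ for all $k$, so $w=0$; and an eigenspace of real dimension at least $2$ contains a nonzero vector orthogonal to $v$.

**Lemma 4.** Let $A$ be irreducible, $A\not\cong A^T$, and good. Then $A$ has an admissible pair.

*Proof.* **Step 1: transport the structure to $T=A\oplus A^T$.** By Lemma 3(b), $WTW^*=S\in\mathcal S(t,c_0)$ with $W$ unitary and $N=2n$. Let $J$ be coordinate conjugation on $\mathbb C^{2n}$ and $D_t=\mathrm{diag}(t)$. Put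
$$C_0=W^{-1}JW,\qquad L=W^{-1}D_tW,\qquad c=W^{-1}c_0 .$$
As $t$ and $c_0$ are real, $L=L^*$ commutes with $C_0$, and $C_0c=c$. As the $t_i$ are distinct and the entries of $c_0$ are nonzero, $c_0$ is cyclic for $D_t$ (Vandermonde), so $c$ is cyclic for $L$. As $S$ is symmetric, $JSJ=\overline S=S^*$, so $C_0TC_0=T^*$.

Let $\tilde X=X\oplus X^T$ and $\tilde Y=Y\oplus Y^T$, the Hermitian real and imaginary parts of $T$. Because $S^*=\overline S$, they correspond under $W$ to the entrywise real and imaginary parts of $S$. Taking real and imaginary parts in $[D_t,S]_{ij}=c_{0,i}c_{0,j}(a_i-a_j)$ gives $[D_t,\mathrm{Re}\,S]=b_0c_0^T-c_0b_0^T$ with the real vector $b_0=(c_{0,i}\,\mathrm{Re}\,a_i)$, and likewise for $\mathrm{Im}\,S$. So for $\tilde H\in\{\tilde X,\tilde Y\}$ there is $b=b_H$ with $C_0b=b$ and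
$$[L,\tilde H]z=\langle z,c\rangle b-\langle z,b\rangle c\qquad(z\in\mathbb C^{2n}). \tag{5}$$

**Step 2: identify $C_0$.** Let $C_1(x,y)=(\bar y,\bar x)$. Then $C_1TC_1(x,y)=(A^*x,\overline Ay)$, that is, $C_1TC_1=T^*$. So $C_0C_1$ is unitary and $C_0C_1T=C_0T^*C_1=TC_0C_1$; being unitary, it commutes with $T^*$ as well. By Lemma 3(a), $C_0=(\varepsilon_1E+\varepsilon_2(I-E))C_1$ with $|\varepsilon_1|=|\varepsilon_2|=1$. Since $C_1EC_1=I-E$,
$$I=C_0^2=(\varepsilon_1E+\varepsilon_2(I-E))(\bar\varepsilon_1(I-E)+\bar\varepsilon_2E)=\varepsilon_1\bar\varepsilon_2E+\varepsilon_2\bar\varepsilon_1(I-E),$$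
so $\varepsilon_1=\varepsilon_2=:\varepsilon$ and $C_0=\varepsilon C_1$. Write $\varepsilon=\eta^2$ with $|\eta|=1$. From $C_1c=\bar\varepsilon c$ we get $C_1(\bar\eta c)=\eta\bar\eta^2c=\bar\eta c$, and the same for $b$. Replacing $c,b$ by $\bar\eta c,\bar\eta b$ does not change (5) or cyclicity. So we may assume $C_1c=c$, $C_1b=b$. Also $LC_1=C_1L$.

**Step 3: restrict to the fixed vectors.** The $C_1$-fixed vectors are $(x,\bar x)$, $x\in\mathbb C^n$. They form a real subspace $V$ with $V\oplus iV=\mathbb C^{2n}$. As $L$ commutes with $C_1$, it maps $V$ to $V$, so $L(x,\bar x)=(\mathcal Lx,\overline{\mathcal Lx})$ for a real-linear $\mathcal L$. On $V$ the inner product is $\langle(x,\bar x),(y,\bar y)\rangle=2\,\mathrm{Re}(y^*x)$, so $\mathcal L$ is symmetric. As $H^T=\overline H$, we have $\tilde H(x,\bar x)=(Hx,\overline{Hx})$. Write $c=(v,\bar v)$ and $b=(p,\bar p)$. Then (5) becomes $[\mathcal L,H]x=2\,\mathrm{Re}(v^*x)p-2\,\mathrm{Re}(p^*x)v$, which is (4). Finally, all $L^kc$ lie in $V$ and span $\mathbb C^{2n}$ over $\mathbb C$; as $V\oplus iV=\mathbb C^{2n}$,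 they span $V$ over $\mathbb R$. So $v$ is cyclic. $\square$

**Three operations on admissible pairs.** The strength of the notion is that one pair gives many. Let $(\mathcal L,v)$ be admissible for $A$.

- (i) For $\mu\in\mathbb R$, $(\mathcal L-\mu\,v\odot v,\ v)$ is admissible for $A$. Indeed $[v\odot v,H]=v\odot Hv-Hv\odot v$, because $\mathrm{Re}(v^*Hx)=\mathrm{Re}((Hv)^*x)$; so (4) holds with $p_H+\mu Hv$ in place of $p_H$. By induction the spaces $\mathrm{span}\{v,\dots,\mathcal L^kv\}$ do not change.
- (ii) For real $\lambda\notin\mathrm{spec}\,\mathcal L$, the pair $\mathcal L_\lambda=(\mathcal L-\lambda)^{-1}$, $v_\lambda=(\mathcal L-\lambda)^{-1}v$ is admissible for $A$. Indeed $[\mathcal L_\lambda,H]=-\mathcal L_\lambda[\mathcal L,H]\mathcal L_\lambda$, and since $\mathcal L_\lambda$ is symmetric, $\mathcal L_\lambda(p\odot v)\mathcal L_\lambda=\mathcal L_\lambda p\odot\mathcal L_\lambda v$; so (4) holds with $-\mathcal L_\lambda p_H$ and $v_\lambda$. The span of the $\mathcal L_\lambda^kv_\lambda$ is invariant under $\mathcal L_\lambda$,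 hence under its inverse $\mathcal L-\lambda$, and contains $(\mathcal L-\lambda)v_\lambda=v$; so it is everything.
- (iii) For a unitary $D$, $(D^*\mathcal LD,\ D^*v)$ is admissible for $D^*AD$, because $D^*(p\odot v)D=D^*p\odot D^*v$. Here $P(D^*\mathcal LD)=D^*P(\mathcal L)D$.

**Lemma 5.** If $(\mathcal L,v)$ is admissible, then for all but finitely many real $\lambda$ all coordinates of $v_\lambda\in\mathbb C^n$ are nonzero.

*Proof.* The $j$-th coordinate of $v_\lambda$ is a rational function of $\lambda$. For large $|\lambda|$, $v_\lambda=-\sum_{k\ge0}\lambda^{-k-1}\mathcal L^kv$. If the $j$-th coordinate vanished identically, then all $\mathcal L^kv$ would have zero $j$-th coordinate, contradicting cyclicity. So it has finitely many zeros. $\square$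

## The equation $PK=vr^T+\frac12G$

**Standing hypotheses for this section.** $A=X+iY\in\mathbf M_n(\mathbb C)$ is irreducible, $A\not\cong A^T$, $X=\mathrm{diag}(x_1,\dots,x_n)$ with distinct $x_i$, and $(\mathcal L,v)$ is an admissible pair for $A$ with all $v_j\ne0$. By operation (iii) with a diagonal unitary $D$ we may assume $v_j>0$ for all $j$; this leaves $X$ unchanged, multiplies the entries of $Y$ by unimodular numbers, and keeps the hypotheses. Write
$$Y=R+iK,\qquad R\text{ real symmetric},\quad K\text{ real skew-symmetric}.$$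

**Step 1: split (4).** The complex-linear and antilinear parts of $[\mathcal L,H]$ are $[P,H]$ and $Q\overline H-HQ$. As $v$ is real, (4) reads
$$[P,H]=pv^T-vp^*,\qquad Q\overline H-HQ=pv^T-vp^T,\qquad p=p_H. \tag{6}$$

**Step 2: $H=X$ determines $P$ and $Q$ off the diagonal.** The first equation is $P_{ij}(x_j-x_i)=p_iv_j-v_i\bar p_j$. For $i=j$ it says that $p_i$ is real. Put $d_i=p_i/v_i$. Then both equations of (6) give, for $i\ne j$,
$$P_{ij}=Q_{ij}=v_iv_j\,\frac{d_i-d_j}{x_j-x_i}\in\mathbb R. \tag{7}$$
As $P=P^*$ has real diagonal, $P$ is real symmetric. And $Q=P+\Delta$ with $\Delta=\mathrm{diag}(\delta_j)$, $\delta_j=\alpha_j+i\beta_j$. We also write $\alpha,\beta$ for the real diagonal matrices $\mathrm{diag}(\alpha_j),\mathrm{diag}(\beta_j)$.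

**Step 3: $\beta_j\ne0$ for all $j$.** We have $\mathcal L(ie_j)=iPe_j-i(P+\Delta)e_j=-i\delta_je_j$. If $\beta_j=0$, this equals $-\alpha_j(ie_j)$, so $ie_j$ is an eigenvector of $\mathcal L$. It is orthogonal to $v$, because $\mathrm{Re}(iv_j)=0$. This contradicts cyclicity.

**Step 4: $H=Y$.** The goal is one equation for the product $PK$. Write $p_Y=s+ir$ with $s,r\in\mathbb R^n$. The real and imaginary parts of the first equation in (6) are
$$[P,R]=sv^T-vs^T,\qquad[P,K]=rv^T+vr^T. \tag{8}$$
The second equation in (6), with $\overline Y=R-iK$, is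
$$[P,R]-i\{P,K\}+[\Delta,R]-i\{\Delta,K\}=sv^T-vs^T+i(rv^T-vr^T).$$
Subtract the first part of (8). Since $[\Delta,R]-i\{\Delta,K\}=\big([\alpha,R]+\{\beta,K\}\big)+i\big([\beta,R]-\{\alpha,K\}\big)$, real and imaginary parts give
$$[\alpha,R]+\{\beta,K\}=0,\qquad G-\{P,K\}=rv^T-vr^T,\qquad G:=[\beta,R]-\{\alpha,K\}. \tag{9}$$
The matrix $G$ is real and skew-symmetric. Adding $\{P,K\}=G-rv^T+vr^T$ to the second part of (8) gives $2PK=G+2vr^T$, that is,
$$PK=vr^T+\tfrac12G. \tag{10}$$
Moreover, $\Delta\overline Y-Y\Delta=[\Delta,R]-i\{\Delta,K\}$, so by (9)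
$$\Delta\overline Y-Y\Delta=iG. \tag{11}$$
Finally $G_{ij}=(\beta_i-\beta_j)R_{ij}-(\alpha_i+\alpha_j)K_{ij}$ for $i\ne j$. Hence $G_{ij}=0$ whenever $Y_{ij}=0$; also $G_{ii}=0$.

The next two lemmas say what $G$ and $P$ cannot be. The first one is where $A\not\cong A^T$ enters.

**Lemma 6.** $K\ne0$, and $G$ is not a real multiple of $K$.

*Proof.* Suppose $G=-\gamma K$ with $\gamma\in\mathbb R$, and put $\Delta'=\Delta-\frac\gamma2I$. By (11) and $\overline Y-Y=-2iK$,
$$\Delta'\overline Y-Y\Delta'=iG-\tfrac\gamma2(\overline Y-Y)=iG+i\gamma K=0 .$$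
Also $\Delta'\overline X=X\Delta'$, as $X$ is real diagonal. Since $\overline H=H^T$ for Hermitian $H$, we have $\Delta'X^T=X\Delta'$ and $\Delta'Y^T=Y\Delta'$, so $\Delta'A^T=A\Delta'$ and $\Delta'\overline A=A^*\Delta'$. The adjoint of the last equation is $A^T\Delta'^*=\Delta'^*A$. Therefore
$$A\Delta'\Delta'^*=\Delta'A^T\Delta'^*=\Delta'\Delta'^*A .$$
The Hermitian matrix $\Delta'\Delta'^*$ commutes with $A$, hence with $A^*$, so it is scalar by irreducibility. It is not $0$, because the diagonal entries of $\Delta'$ have imaginary parts $\beta_j\ne0$. So $\Delta'$ is a nonzero multiple of a unitary, and $\Delta'A^T=A\Delta'$ gives $A\cong A^T$, a contradiction. So $G\notin\mathbb RK$.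

If $K=0$, then (10) says $vr^T=-\frac12G$. A skew-symmetric matrix of rank at most $1$ is $0$, so $G=0\in\mathbb RK$, which was just excluded. $\square$

**Lemma 7.** There is no $\mu\in\mathbb R$ with $P_{ij}=\mu v_iv_j$ for all $i\ne j$.

*Proof.* Suppose there is. **Step 1: make $P$ diagonal.** Replace $\mathcal L$ by $\mathcal L-\mu\,v\odot v$ (operation (i)). Both $P$ and $Q$ lose $\mu vv^T$, so $\Delta$ does not change; neither do $R,K$, hence neither does $G$. Equation (10) holds for the new pair, with a new $r$. Now $P=\pi=\mathrm{diag}(\pi_j)$ is real diagonal. The diagonal entries of (10) give $0=\pi_jK_{jj}=v_jr_j$, so $r=0$ and $G=2\pi K$. As $G$ and $K$ are skew, transposing gives $\pi K=K\pi$.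

**Step 2: find a double eigenvalue.** By Lemma 6 choose $i\ne j$ with $K_{ij}\ne0$. Then $\pi_i=\pi_j=:\varpi$ and $G_{ij}=2\varpi K_{ij}$. By (11) and $Y_{ij}-\overline{Y_{ij}}=2iK_{ij}$,
$$\delta_i\overline{Y_{ij}}-Y_{ij}\delta_j=2i\varpi K_{ij}=\varpi\big(Y_{ij}-\overline{Y_{ij}}\big),\qquad\text{i.e.}\qquad(\delta_i+\varpi)\overline{Y_{ij}}=Y_{ij}(\delta_j+\varpi).$$
As $Y_{ij}\ne0$, we get $|\delta_i+\varpi|=|\delta_j+\varpi|$. Now $P=\pi$ and $Q=\pi+\Delta$ are diagonal, so $\mathcal L$ leaves each $\mathbb Ce_m$ invariant and acts there as $z\mapsto\pi_mz+(\pi_m+\delta_m)\bar z$, which has eigenvalues $\pi_m\pm|\pi_m+\delta_m|$. So $\varpi+|\varpi+\delta_i|$ is an eigenvalue with eigenvectors in $\mathbb Ce_i$ and in $\mathbb Ce_j$. Its eigenspace has real dimension at least $2$, contradicting cyclicity. $\square$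

## Size $3$: the vector $v$ must be an eigenvector of $P$

**Proof of Theorem 1(2), "only if".** Let $A\in\mathbf M_3(\mathbb C)$ be good with $A\not\cong A^T$. We derive a contradiction. First, $A$ is irreducible, since reducible $3\times3$ matrices satisfy $A\cong A^T$. By Lemma 2, $X$ or $Y$ has simple spectrum. Replacing $A$ by $iA$, whose real and imaginary parts are $-Y$ and $X$, keeps all hypotheses (a multiple of a TTO is a TTO). So we may assume that $X$ has simple spectrum, and after a unitary change of basis that $X$ is diagonal. By Lemma 4, $A$ has an admissible pair.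

**Lemma 8.** In this situation, if $(\mathcal L,v)$ is an admissible pair with all $v_j\ne0$, then $P(\mathcal L)v\in\mathbb Rv$.

*Proof.* The statement does not change under operation (iii) with a diagonal unitary, so we are in the setting of the previous section. By Lemma 6, $K\ne0$; it is a real skew $3\times3$ matrix, so $\ker K$ is spanned by a real unit vector $k$. By (10),
$$0=PKk=(r\cdot k)\,v+\tfrac12Gk. \tag{12}$$
Multiply by $k^T$: as $k^TGk=0$, we get $(r\cdot k)(v\cdot k)=0$. If $r\cdot k=0$, then $Gk=0$. But the real skew $3\times3$ matrices that annihilate $k$ are the multiples of $K$, so $G\in\mathbb RK$, against Lemma 6. So $r\cdot k\ne0$ and $v\cdot k=0$.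

Thus $v\in k^\perp=\mathrm{ran}\,K$; write $v=Kz$ with $z\perp k$. Then $z\cdot v=z^TKz=0$, and $\{k,v,z\}$ is an orthogonal basis of $\mathbb R^3$. We locate $Gz$ in it: $z^TGz=0$, and by (12) $k^TGz=-(Gk)^Tz=2(r\cdot k)(v\cdot z)=0$. So $Gz\in\mathbb Rv$, and (10) gives $Pv=PKz=(r\cdot z)v+\frac12Gz\in\mathbb Rv$. $\square$

One relation $Pv\in\mathbb Rv$ does not by itself contradict cyclicity. With $P=0$, $Q=\mathrm{diag}(1,2,3)$ and $v=(1+i)(1,1,1)$, the map $\mathcal Lx=Q\bar x$ has simple eigenvalues $\pm1,\pm2,\pm3$ with eigenvectors $e_j$ and $ie_j$, none orthogonal to $v$; so $v$ is cyclic although $Pv=0$. But Lemma 8 holds for a whole family of pairs, the resolvent pairs of operation (ii). We expand at $\lambda=\infty$ and read off two orders.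

**Step 1: the family.** Let $(\mathcal L,v)$ be any admissible pair (coordinates of $v$ may vanish). By operation (ii) and Lemmas 5 and 8, $P(\mathcal L_\lambda)v_\lambda\in\mathbb Rv_\lambda$ for all but finitely many real $\lambda$. Put $\epsilon=1/\lambda$. Then $-\lambda\mathcal L_\lambda=(1-\epsilon\mathcal L)^{-1}$ and $-\lambda v_\lambda=w(\epsilon)$ with
$$w(\epsilon)=(1-\epsilon\mathcal L)^{-1}v=v+\epsilon\mathcal Lv+O(\epsilon^2).$$
The complex-linear part of $\mathcal L^2x=P(Px+Q\bar x)+Q\overline{(Px+Q\bar x)}$ is $P_2:=P(\mathcal L^2)=P^2+Q\overline Q$, so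
$$P\big((1-\epsilon\mathcal L)^{-1}\big)=I+\epsilon P+\epsilon^2P_2+O(\epsilon^3).$$
For all small real $\epsilon\ne0$ this matrix maps $w(\epsilon)$ into $\mathbb Rw(\epsilon)$. Subtract $I$ and divide by $\epsilon$:
$$\big(P+\epsilon P_2+O(\epsilon^2)\big)w(\epsilon)=\eta(\epsilon)w(\epsilon), \tag{13}$$
where $\eta$ is real. Being the Rayleigh quotient of the matrix on the left at $w(\epsilon)$, it is real-analytic near $0$; write $\eta=\eta_0+\eta_1\epsilon+\cdots$.

**Step 2: order $0$, and normalization.** At $\epsilon=0$, (13) gives $Pv=\eta_0v$. Replace $\mathcal L$ by $\mathcal L-\frac{\eta_0}{|v|^2}v\odot v$ (operation (i)). This subtracts $\frac{\eta_0}{|v|^2}vv^*$ from $P$, so now $Pv=0$. The new pair is admissible, so Step 1 applies to it, and now $\eta_0=0$.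

**Step 3: order $1$.** For the new pair, the coefficient of $\epsilon$ in (13) is
$$P_2v+P\mathcal Lv=\eta_1v .$$
Since $Pv=0$, we have $\mathcal Lv=Q\bar v$ and $P_2v=Q\overline Qv$, and so
$$\mathcal L^2v=P\mathcal Lv+Q\,\overline{Q\bar v}=P\mathcal Lv+Q\overline Qv=P\mathcal Lv+P_2v=\eta_1v .$$
Hence $\mathrm{span}_{\mathbb R}\{\mathcal L^kv\}=\mathrm{span}_{\mathbb R}\{v,\mathcal Lv\}$ has real dimension at most $2<6$, and $v$ is not cyclic. This contradiction proves Theorem 1(2). Since the displayed $3\times3$ matrix satisfies $A\not\cong A^T$, it is not good. $\square$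

## Size $n\ge4$: a sparse $Y$ forces $G\in\mathbb RK$

In Lemma 8 the kernel of $K$ was a line, and the alternative $v\cdot k=0$ could not be excluded at once. For $n\ge4$ we choose $A$ so that $\ker K$ contains a coordinate vector. Since $v$ has no zero coordinate, that alternative disappears, and Lemma 6 is violated directly.

**Proof of Theorem 1(3).** Let $n\ge4$ and $A=A_n$.

**Step 1: $A$ is irreducible and $A\not\cong A^T$.** A matrix commuting with $X_n$ and $Y_n$ is diagonal, say $\mathrm{diag}(d_j)$, with $d_i=d_j$ whenever $y_{ij}\ne0$. The graph with edges $12,23,13$ and $3\ell$ ($\ell\ge4$) is connected, so the matrix is scalar. Now suppose $WA^TW^*=A$ with $W$ unitary. Taking adjoints and combining, $WX_n^TW^*=X_n$ and $WY_n^TW^*=Y_n$. As $X_n^T=X_n$ has simple spectrum, $W=\mathrm{diag}(w_j)$, and $w_i\overline{y_{ij}}\,\bar w_j=y_{ij}$. Multiplying over $(i,j)=(1,2),(2,3),(3,1)$ cancels the $w$'s and shows that $y_{12}y_{23}y_{31}$ is real. But it equals $i$.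

Suppose $A$ is good. By Lemma 4, Lemma 5 and operation (ii) there is an admissible pair with all $v_j\ne0$. So the section containing (6)–(11) applies, with $x_j=j$; making $v_j>0$ does not change the zero pattern of $Y$.

**Step 2: $K_{3\ell}=0$ for $\ell\ge4$.** In column $\ell$ of $Y$ only the entry in row $3$ is nonzero. So in column $\ell$ of $K$ only $K_{3\ell}$ can be nonzero, and $G_{j\ell}=0$ for $j\ne3$. The $(j,\ell)$ entry of (10) is
$$P_{j3}K_{3\ell}=v_jr_\ell\qquad(j\ne3).$$
If $K_{3\ell}\ne0$, put $\theta=r_\ell/K_{3\ell}$, so $P_{j3}=\theta v_j$ for $j\ne3$. By (7), $v_3(d_j-d_3)=\theta(x_3-x_j)$ for all $j$ (trivially for $j=3$). Subtracting two of these, $d_i-d_j=\frac\theta{v_3}(x_j-x_i)$, and (7) gives $P_{ij}=\frac\theta{v_3}v_iv_j$ for all $i\ne j$. This contradicts Lemma 7.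

**Step 3: $G\in\mathbb RK$.** The entries of $Y$ outside the index set $\{1,2,3\}$ vanish except those in positions $(3,\ell)$ and $(\ell,3)$. So by Step 2, $K$ is supported on $\{1,2,3\}$. As $K\ne0$ is skew, it has rank $2$. Let $Z=\ker K\subset\mathbb R^n$; it has dimension $n-2$ and contains $e_4$. For $k\in Z$, (10) gives
$$Gk=-2(r\cdot k)v,\qquad\text{and multiplying by }k^T,\qquad(r\cdot k)(v\cdot k)=0 .$$
So the product of the linear functionals $k\mapsto r\cdot k$ and $k\mapsto v\cdot k$ vanishes on $Z$. A vector space is not the union of two proper subspaces, so one of the two functionals vanishes on $Z$. It is not the second, as $v\cdot e_4=v_4\ne0$. Hence $r\cdot k=0$ for all $k\in Z$, and $G$ vanishes on $Z$.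

Both $K$ and $G$ are skew and vanish on $Z$, so both map into $Z^\perp$ and are determined by their restrictions to this two-dimensional space. The skew-symmetric maps of a two-dimensional real inner product space form a line, and $K\ne0$. Therefore $G\in\mathbb RK$, contradicting Lemma 6. So $A_n$ is not good. $\square$

The last sentence of Theorem 1 is now proved too: for $n\le2$ every matrix is good by part (1), and for each $n\ge3$ part (2) or part (3) provides a matrix that is not.
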